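\title{A Hilbertian subspace of a Banach lattice with no uo-bibasic sequence}

\begin{abstract}
A basic sequence in a Banach lattice is uo-bibasic if the partial sums of each of its expansions converge also in the unbounded order sense, which is the lattice form of almost everywhere convergence. We show that a closed infinite dimensional subspace of a Banach lattice need not contain such a sequence: there is a separable Banach lattice with a subspace isometric to $\ell_2$ that contains none. The lattice is generated by a Banach space $E$ placed diagonally in a product of copies of $L_r[0,1]$, one for each contraction $E\to L_r[0,1]$. In this lattice a basic sequence of $E$ is uo-bibasic exactly when it satisfies a maximal inequality, and the Hilbert matrix violates that inequality. The range of the construction is sharp: for $1\le p,r<\infty$, every copy of $\ell_p$ in every $r$-convex Banach lattice contains a uo-bibasic sequence if and only if $p<r$ or $p=1$.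
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

Scalars are real. Let $X$ be an Archimedean vector lattice. A net $(v_\alpha)$ in $X$ \emph{converges to $0$ in order} if there is a net $w_\gamma\downarrow0$ (decreasing, with infimum $0$) such that each $w_\gamma$ dominates $|v_\alpha|$ for all large $\alpha$. A net $(x_\alpha)$ \emph{uo-converges} to $x$ if $|x_\alpha-x|\wedge u\to0$ in order for every $u\ge0$ in $X$. Order convergence forces a tail of the net to be order bounded. Truncation by $u$ removes this requirement, and what remains is an abstract form of almost everywhere convergence.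

\begin{example}\label{ex:ae}
Let $L_r=L_r([0,1],\lambda)$, with $\lambda$ Lebesgue measure and $1\le r<\infty$. A sequence $(f_n)$ in $L_r$ uo-converges to $f$ if and only if $f_n\to f$ a.e. Indeed, if $f_n\to f$ a.e.\ and $u\ge0$, the functions $w_k=\sup_{n\ge k}|f_n-f|\wedge u$ lie below $u$ and decrease to $0$. Conversely, if $w_\gamma\downarrow0$ witnesses that $|f_n-f|\wedge\mathbf 1\to0$ in order, then $\limsup_n|f_n-f|\wedge\mathbf 1$ is a lower bound of all $w_\gamma$, so it vanishes a.e.
\end{example}

The strongest convergence that we meet is the following: a sequence $(s_n)$ converges to $s$ \emph{relatively uniformly} if $|s_n-s|\le\varepsilon_ne$ for some $e\ge0$ in $X$ and numbers $\varepsilon_n\downarrow0$. Then $\varepsilon_ne\downarrow0$ by the Archimedean property, so $s_n\to s$ in order, and hence uo. There is a second usual definition of order convergence, in which the dominating net has the same index set as the given net. It is the stronger one. Our negative results are proved for the weaker definition above and our positive results give relatively uniform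 convergence, so all statements hold for both.

A sequence $(x_k)$ in a Banach space is \emph{basic} if every $x$ in its closed linear span $[x_k]$ has a unique norm convergent expansion $x=\sum_{k=1}^\infty a_kx_k$. The basis projections $P_nx=\sum_{k\le n}a_kx_k$ on $[x_k]$ are then uniformly bounded, and $K=\sup_n\|P_n\|$ is the \emph{basis constant}. A sequence $(x_k)$ in a Banach lattice $X$ is \emph{uo-bibasic} if it is basic and, for each $x\in[x_k]$, the partial sums $P_nx$ uo-converge to $x$ in $X$. In $L_r$ this says that every expansion converges almost everywhere as well as in norm.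

It is known that every closed infinite dimensional subspace of an order continuous Banach lattice contains an unconditional uo-bibasic sequence. We consider the question posed by Taylor and Troitsky \cite{TT}:

\begin{quote}
\emph{Does every closed infinite dimensional subspace of a Banach lattice contain a uo-bibasic sequence?}
\end{quote}

One would guess that it does. Order continuous lattices, such as $L_r$, are covered by the result just quoted. At the opposite end, in a space $C(\Omega)$ of continuous functions on a compact space we have $|s_n-s|\le\|s_n-s\|\mathbf 1$, so every basic sequence is uo-bibasic, and every infinite dimensional Banach space contains a basic sequence. In an arbitrary Banach lattice, a norm convergent sequence $s_n\to s$ has a relatively uniformly convergent subsequence: choose $\|s_{n_j}-s\|\le4^{-j}$ and put $e=\sum_j2^j|s_{n_j}-s|$. So only the partial sums between consecutive $n_j$ need control, and we are free to choose the basic sequence anywhere in the subspace. Nevertheless, the answer is negative.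

\subsection{The construction and the results}

Inside one space $L_r$ a good sequence can always be found, but the choice depends on how the subspace sits there. We therefore embed a space $E$ so that all operators from $E$ to $L_r$ are seen at once.

Let $E$ be an infinite dimensional Banach space and $1\le r<\infty$. Let $\mathcal T$ be the set of linear operators $T:E\to L_r$ with $\|T\|\le1$. Let $Y=\ell_\infty(\mathcal T;L_r)$ be the Banach lattice of bounded families $f=(f(T))_{T\in\mathcal T}$ in $L_r$, with the norm $\|f\|=\sup_T\|f(T)\|_r$ and the coordinatewise order. Define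
\[
J:E\to Y,\qquad (Jx)(T)=Tx .
\]
Let $X_0$ be the vector sublattice of $Y$ generated by $J(E)$, and let $X_r(E)$ be the norm closure of $X_0$. Proposition~\ref{prop:X} shows that $J$ is an isometry and that $X_r(E)$ is separable when $E$ is.

\begin{theorem}\label{thm:answer}
The closed subspace $J(\ell_2)$ of the separable Banach lattice $X_1(\ell_2)$ is isometric to $\ell_2$ and contains no uo-bibasic sequence of $X_1(\ell_2)$.
\end{theorem}

By the result quoted above, $X_1(\ell_2)$ cannot be order continuous. The proof of Theorem~\ref{thm:answer} converts uo-convergence into an inequality. We say that a sequence $(f_k)$ in a Banach lattice \emph{satisfies the maximal inequality} if there is a constant $C$ such that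
\begin{equation}\label{eq:M}
\Big\|\bigvee_{n\le m}\Big|\sum_{k\le n}a_kf_k\Big|\Big\|\le C\Big\|\sum_{k\le m}a_kf_k\Big\|\qquad\text{for all $m$ and all scalars $a_k$.}\tag{M}
\end{equation}
Finite lattice operations in $X_r(E)$ are computed coordinatewise, so for $z_1,\dots,z_q\in E$
\begin{equation}\label{eq:norm}
\Big\|\bigvee_{i\le q}|Jz_i|\Big\|=\sup_{T\in\mathcal T}\Big\|\max_{i\le q}|Tz_i|\Big\|_r .
\end{equation}
Thus \eqref{eq:M} for $(Jx_k)$ asks for one maximal inequality in $L_r$ that is valid for all contractions $T$ with the same constant.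

\begin{theorem}\label{thm:char}
Let $(x_k)$ be a basic sequence in a Banach space $E$, let $1\le r<\infty$ and $X=X_r(E)$.
\begin{enumerate}
\item[(i)] If $(Jx_k)$ satisfies \eqref{eq:M}, then for each $x\in[x_k]$ the partial sums of $Jx$ converge to $Jx$ relatively uniformly in $X$, hence in order and uo.
\item[(ii)] If $(Jx_k)$ fails \eqref{eq:M}, there is $x\in[x_k]$, with partial sums $s_n$, such that for every $u\ge0$ in $X$ and every $n_0$,
\[
\sup\nolimits_X\{|Js_n-Jx|\wedge u:\ n\ge n_0\}=u .
\]
\end{enumerate}
Hence $(Jx_k)$ is uo-bibasic in $X$ if and only if it satisfies \eqref{eq:M}, if and only if all its expansions converge relatively uniformly.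
\end{theorem}

To describe when the construction works, recall that for $1\le r\le\infty$ a Banach lattice is \emph{$r$-convex with constant $M$} if
\begin{equation}\label{eq:convex}
\Big\|\Big(\sum_i|f_i|^r\Big)^{1/r}\Big\|\le M\Big(\sum_i\|f_i\|^r\Big)^{1/r}
\end{equation}
for all finite families $(f_i)$, with $\bigvee_i|f_i|$ and $\max_i\|f_i\|$ when $r=\infty$. The element on the left is defined in Section~\ref{sec:prelim}.

\begin{theorem}\label{thm:range}
\begin{enumerate}
\item[(a)] If $E=\ell_p$ with $1<p<\infty$ and $1\le r\le p$, or $E=c_0$ and $1\le r<\infty$, then $J(E)$ contains no uo-bibasic sequence of the $r$-convex lattice $X_r(E)$.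
\item[(b)] If $1\le p<r\le\infty$, or $p=1$, then in every $r$-convex Banach lattice every sequence equivalent to the unit basis of $\ell_p$ is uo-bibasic, and its expansions converge relatively uniformly.
\item[(c)] In an $\infty$-convex Banach lattice, in particular in an AM-space, every basic sequence is uo-bibasic.
\end{enumerate}
\end{theorem}

Theorem~\ref{thm:answer} is the case $p=2$, $r=1$ of part (a).

\begin{corollary}\label{cor:range}
Let $1\le p,r<\infty$. Every closed subspace isomorphic to $\ell_p$ of every $r$-convex Banach lattice contains a uo-bibasic sequence if and only if $p<r$ or $p=1$. With $c_0$ in place of $\ell_p$, the statement fails for every $r<\infty$ and holds for $r=\infty$. Every closed subspace of a Banach lattice that contains an isomorphic copy of $\ell_1$ contains a uo-bibasic sequence.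
\end{corollary}

In particular, no finite convexity restores a positive answer to the question.

Sections~\ref{sec:X} and~\ref{sec:osc} prove Theorem~\ref{thm:char}(ii), Section~\ref{sec:hilbert} shows that \eqref{eq:M} fails for every basic sequence in the range of Theorem~\ref{thm:range}(a), and Section~\ref{sec:positive} treats the positive cases. For Theorem~\ref{thm:answer} alone it suffices to read Sections~\ref{sec:X}--\ref{sec:hilbert} with $E=\ell_2$ and $r=1$, ignoring convexity.

\section{Convexity and the maximal inequality}\label{sec:prelim}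

Let $Z$ be a Banach lattice. We use that its positive cone is closed and that the lattice operations are norm continuous.

Let $f_1,\dots,f_q\in Z$, $1\le r<\infty$ and $1/r+1/r'=1$, and let $B$ be the unit ball of $\ell_{r'}^q$. Guided by the duality formula for real numbers, one defines
\[
\Big(\sum_i|f_i|^r\Big)^{1/r}=\sup\Big\{\sum_ia_if_i:\ a\in B\Big\}.
\]
The supremum exists. Take finite sets $G_1\subset G_2\subset\cdots\subset B$ such that each point of $B$ is within $1/k$ of $G_k$ in the maximum norm, and put $g_k=\bigvee_{a\in G_k}\sum_ia_if_i$. Then $\sum_ia_if_i\le g_k+\frac1k\sum_i|f_i|$ for all $a\in B$, so $0\le g_l-g_k\le\frac1k\sum_i|f_i|$ for $l\ge k$. The norm limit of $(g_k)$ is an upper bound of the set, and it lies below every upper bound. Since the element is a norm limit of finite lattice expressions, it belongs to every closed sublattice that contains the $f_i$, it is preserved by bounded lattice homomorphisms, and in $L_r$ it is the pointwise expression. Taking $a=\pm e_j$ shows that it dominates each $|f_j|$. So an $r$-convex lattice with constant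 $M$ satisfies
\begin{equation}\label{eq:upper}
\Big\|\bigvee_i|f_i|\Big\|\le M\Big(\sum_i\|f_i\|^r\Big)^{1/r}.
\end{equation}
Every Banach lattice is $1$-convex with constant $1$, by the triangle inequality. The space $L_r$ is $r$-convex with constant $1$, with equality in \eqref{eq:convex}. An \emph{AM-space} is a Banach lattice with $\|f\vee g\|=\max(\|f\|,\|g\|)$ for $f,g\ge0$; it is $\infty$-convex with constant $1$.

The maximal inequality supplies the missing control between the terms of a rapidly convergent subsequence.

\begin{lemma}\label{lem:ru}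
Let $(f_k)$ be a basic sequence in a Banach lattice $Z$ that satisfies \eqref{eq:M}. Then for each $s=\sum_ka_kf_k$ the partial sums $s_n$ converge to $s$ relatively uniformly.
\end{lemma}

\begin{proof}
Choose $m_1<m_2<\cdots$ with $\|s_m-s_{m_j}\|\le4^{-j}$ for $m>m_j$, and put $d_j=\bigvee_{m_j<n\le m_{j+1}}|s_n-s_{m_j}|$. Apply \eqref{eq:M} with $m=m_{j+1}$ and with the coefficients $a_k$, $k\le m_j$, replaced by $0$. This gives $\|d_j\|\le C4^{-j}$, so $e_0=\sum_j2^jd_j$ converges, and $\sum_{h\ge j}d_h\le2^{-j}e_0$. For $i>l$ we have $|s_{m_i}-s_{m_l}|\le\sum_{l\le h<i}d_h$, and letting $i\to\infty$ gives $|s-s_{m_l}|\le\sum_{h\ge l}d_h$. Hence for $m_l<n\le m_{l+1}$,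
\[
|s_n-s|\le d_l+\sum_{h\ge l}d_h\le2^{1-l}e_0 .
\]
Put $e=e_0+\sum_{n\le m_1}|s_n-s|$, and let $\varepsilon_n=1$ for $n\le m_1$ and $\varepsilon_n=2^{1-l}$ for $m_l<n\le m_{l+1}$. Then $|s_n-s|\le\varepsilon_ne$ for all $n$.
\end{proof}

For example, if the $f_k$ are pairwise disjoint, then $|\sum_{k\le n}a_kf_k|=\sum_{k\le n}|a_k||f_k|$ increases with $n$, so \eqref{eq:M} holds with $C=1$. Thus disjoint basic sequences are uo-bibasic in every Banach lattice.

\section{The lattice generated by all contractions into $L_r$}\label{sec:X}

In this section and the next, $E$ and $r<\infty$ are fixed and $X=X_r(E)$. The coordinates of an element of $Y$ are unrelated to each other. Those of an element of $X$ are tied together, and parts (c) and (d) below are the two ties that we use.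

\begin{proposition}\label{prop:X}
\begin{enumerate}
\item[(a)] $J$ is a linear isometry, so $J(E)$ is closed, and $(Jx_k)$ is basic with $[Jx_k]=J[x_k]$ whenever $(x_k)$ is basic, and conversely.
\item[(b)] $X$ is a Banach lattice, $r$-convex with constant $1$, and separable if $E$ is separable.
\item[(c)] (Homogeneity) $f(\frac12T)=\frac12f(T)$ for all $f\in X$ and $T\in\mathcal T$.
\item[(d)] (Locality) For $f\in X$ and $\varepsilon>0$ there is a finite dimensional subspace $F\subset E$ such that $\|f(T)-f(T')\|_r\le\varepsilon$ whenever $T,T'\in\mathcal T$ agree on $F$.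
\end{enumerate}
\end{proposition}

\begin{proof}
Each coordinate map $f\mapsto f(T)$ is a lattice homomorphism $Y\to L_r$ of norm at most $1$.

(a) We have $\|Jx\|\le\|x\|$. Given $x$, choose $x^*\in E^*$ with $\|x^*\|=1$ and $x^*(x)=\|x\|$. The operator $Ty=x^*(y)\mathbf 1$ is in $\mathcal T$ and $\|Tx\|_r=\|x\|$.

(b) The closure of a sublattice is a sublattice. For $f_1,\dots,f_q\in X$ the element $g=(\sum_i|f_i|^r)^{1/r}$ lies in $X$ and is computed coordinatewise, by Section~\ref{sec:prelim}. So $\|g(T)\|_r^r=\sum_i\|f_i(T)\|_r^r\le\sum_i\|f_i\|^r$ for each $T$. If $D\subset E$ is countable and dense, the smallest subset of $X$ that contains $J(D)$ and is closed under sums, rational multiples and $\vee$ is countable. Its closure is a closed sublattice containing $J(E)$, so it equals $X$.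

(c) The set of $f\in Y$ with $f(\frac12T)=\frac12f(T)$ for all $T$ is a closed sublattice that contains $J(E)$.

(d) For finite dimensional $F\subset E$ let $X_F$ be the sublattice generated by $J(F)$. The $X_F$ form a directed family, so their union is a sublattice, and it equals $X_0$. If $T,T'$ agree on $F$, then $\{w\in Y:w(T)=w(T')\}$ is a sublattice containing $J(F)$, so
\begin{equation}\label{eq:local}
w(T)=w(T')\qquad\text{for all }w\in X_F .
\end{equation}
Choose $F$ and $w\in X_F$ with $\|f-w\|\le\varepsilon/2$. Then $\|f(T)-f(T')\|_r\le\|f(T)-w(T)\|_r+\|w(T')-f(T')\|_r\le\varepsilon$.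
\end{proof}

The first obstacle to Theorem~\ref{thm:char}(ii) is that a maximal function of large norm may be large only on a small set, which uo-convergence does not see. In $L_1$, the functions $f_n=n\mathbf 1_{[1/(n+1),1/n)}$ tend to $0$ in norm and a.e., while $\|\max_{n\le m}f_n\|_1=\sum_{n\le m}\frac1{n+1}$ is unbounded. Since $\mathcal T$ contains all contractions, we may change the density and spread the maximal function evenly over $[0,1]$.

\begin{lemma}\label{lem:flat}
If $z_1,\dots,z_q\in E$ and $\|\bigvee_i|Jz_i|\|>\Lambda>0$, there is $R\in\mathcal T$ with $\max_i|Rz_i|\ge\Lambda$ a.e.\ on $[0,1]$.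
\end{lemma}

\begin{proof}
By \eqref{eq:norm} there is $T\in\mathcal T$ such that $\varphi=\max_i|Tz_i|$ has $\Lambda'=\|\varphi\|_r>\Lambda$. Dividing $Tx$ by $\varphi/\Lambda'$ makes the maximum constant, and the $L_r$ norm is not increased if we integrate against $d\nu=(\varphi/\Lambda')^rd\lambda$, a probability measure carried by $\{\varphi>0\}$. It remains to return from $\nu$ to $\lambda$. The function $\Phi(s)=\nu([0,s])$ is continuous and nondecreasing, with $\Phi(0)=0$ and $\Phi(1)=1$. Its quantile function $\sigma(t)=\min\{s:\Phi(s)\ge t\}$ is nondecreasing, and $\sigma(t)\le s$ if and only if $t\le\Phi(s)$. So $\lambda(\sigma\le s)=\nu([0,s])$ for all $s$, that is, $\sigma$ pushes $\lambda$ forward to $\nu$. Put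
\[
Rx=\Big(\frac{\Lambda'}{\varphi}\,Tx\Big)\circ\sigma ,
\]
using Borel representatives. A $\lambda$-null Borel set and the set $\{\varphi=0\}$ are $\nu$-null, so their preimages under $\sigma$ are $\lambda$-null. Hence $Rx$ is well defined a.e.\ and $R$ is linear. Moreover
\[
\|Rx\|_r^r=\int\Big|\frac{\Lambda'}{\varphi}Tx\Big|^rd\nu=\int_{\{\varphi>0\}}|Tx|^r\,d\lambda\le\|x\|^r ,
\]
so $R\in\mathcal T$, and $\max_i|Rz_i|=(\frac{\Lambda'}{\varphi}\varphi)\circ\sigma=\Lambda'$ a.e.
\end{proof}

\section{Failure of the maximal inequality destroys uo-convergence}\label{sec:osc}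

Let $(x_k)$ be basic in $E$, with projections $P_n$ (and $P_0=0$) and basis constant $K$.

\subsection{A vector with oscillating partial sums}

We glue together vectors that violate \eqref{eq:M} more and more strongly. For their partial sums to appear among those of one expansion, they must be supported on successive blocks.

\begin{lemma}\label{lem:vector}
Suppose that $(Jx_k)$ fails \eqref{eq:M}. Then there are $x\in[x_k]$ with partial sums $s_n=P_nx$, integers $0=m_0<m_1<\cdots$ and operators $R_j\in\mathcal T$ such that the increments $h_n=s_n-s_{m_{j-1}}$, $m_{j-1}<n\le m_j$, satisfy $\|h_n\|\le K$ and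
\begin{equation}\label{eq:big}
\max_{m_{j-1}<n\le m_j}|R_jh_n|\ge2^j\quad\text{a.e.}
\end{equation}
\end{lemma}

\begin{proof}
We first show that \eqref{eq:M} fails beyond any index: for all $l\ge0$ and $C>0$ there are $m>l$ and $z\in\operatorname{span}\{x_k:l<k\le m\}$ with $\|z\|\le1$ and $\|\bigvee_{l<n\le m}|JP_nz|\|>C$. Suppose that this is false for some $l$ and $C$. Let $y=\sum_{k\le m}a_kx_k$. If $m\le l$, then $\|\bigvee_{n\le m}|JP_ny|\|\le\sum_{n\le m}\|P_ny\|\le lK\|y\|$. If $m>l$, put $z=y-P_ly$, so that $\|z\|\le(1+K)\|y\|$ and $P_ny=P_ly+P_nz$ for $n>l$. Then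
\[
\bigvee_{n\le m}|JP_ny|\le\sum_{i\le l}|JP_iy|+\bigvee_{l<n\le m}|JP_nz| ,
\]
and the right side has norm at most $(lK+C(1+K))\|y\|$. So \eqref{eq:M} holds, a contradiction.

Choose inductively $m_j$ and $z_j\in\operatorname{span}\{x_k:m_{j-1}<k\le m_j\}$ with $\|z_j\|\le1$ and $\|\bigvee_{m_{j-1}<n\le m_j}|JP_nz_j|\|>4^j$. Put $x=\sum_j2^{-j}z_j\in[x_k]$. By continuity of $P_n$, for $m_{j-1}<n\le m_j$ we have $s_n=\sum_{i<j}2^{-i}z_i+2^{-j}P_nz_j$, so $h_n=2^{-j}P_nz_j$. Thus $\|h_n\|\le K$ and $\|\bigvee_{m_{j-1}<n\le m_j}|Jh_n|\|>2^j$. Lemma~\ref{lem:flat} gives $R_j$.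
\end{proof}

Fix such $x$, $m_j$, $R_j$. Let $u\ge0$ in $X$, let $n_0\ge1$, and let $v\in X$ satisfy $v\ge|Js_n-Jx|\wedge u$ for all $n\ge n_0$. Since $u$ is itself an upper bound of these elements, Theorem~\ref{thm:char}(ii) says precisely that $v\ge u$. For $T'\in\mathcal T$ put
\[
D_j(T')=\max_{m_{j-1}\le n\le m_j}|T'(s_n-x)|\in L_r .
\]
Whenever $m_{j-1}\ge n_0$, we have
\begin{equation}\label{eq:D}
v(T')\ge D_j(T')\wedge u(T'),\qquad |T'h_n|\le2D_j(T')\quad(m_{j-1}<n\le m_j).
\end{equation}
The first inequality is the hypothesis on $v$ at the coordinate $T'$, maximized over finitely many $n$. The second holds because $h_n=(s_n-x)-(s_{m_{j-1}}-x)$.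

The second obstacle is now visible. The oscillation on the $j$-th block occurs at the coordinate $R_j$, which changes with $j$, and we need $v(T)\ge u(T)$ at every coordinate $T$. At a rank one operator $Ty=x^*(y)\mathbf 1$ there is no oscillation at all, since $|T(s_n-x)|\le\|s_n-x\|\mathbf 1$. So the coordinatewise supremum over $n\ge n_0$, which is the supremum in $Y$, is small at $T$ for large $n_0$, and the formula in (ii) is false in $Y$. In $X$ it is saved by locality: $v$ cannot distinguish $T$ from an operator that agrees with $T$ on a finite dimensional subspace and behaves like $R_j$ elsewhere.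

\subsection{A model case}\label{sub:model}

Let $E=\ell_2$ with $x_k=e_k$ the unit basis, and suppose that $u$ and $v$ lie in $X_F$ for $F=\operatorname{span}\{e_1,\dots,e_d\}$. Let $P$ be the orthogonal projection onto $F$. Fix $T\in\mathcal T$, take $j$ with $m_{j-1}\ge\max(d,n_0)$, and put
\[
T'=\tfrac12TP+\tfrac12R_j(I-P).
\]
Then $\|T'\|\le1$ and $T'=\frac12T$ on $F$. The increments $h_n$ of the $j$-th block lie in the kernel of $P$, so $T'h_n=\frac12R_jh_n$, and \eqref{eq:big} and \eqref{eq:D} give $D_j(T')\ge2^{j-2}$ a.e. By \eqref{eq:local} and \eqref{eq:D},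
\[
v(\tfrac12T)=v(T')\ge2^{j-2}\wedge u(T')=2^{j-2}\wedge u(\tfrac12T)\quad\text{a.e.}
\]
Let $j\to\infty$. We get $v(\frac12T)\ge u(\frac12T)$, and homogeneity gives $v(T)\ge u(T)$. The factor $\frac12$ leaves room in the unit ball $\mathcal T$ for the perturbation, and homogeneity removes it at the end.

Three things change in general. First, $u$ and $v$ are local only up to $\varepsilon$, and $F$ depends on $\varepsilon$. Second, a projection $P$ onto $F$ may have large norm, so $\frac12TP$ need not be a contraction. The factor in front of $T$ must not depend on $\varepsilon$, so we keep $\frac12T$ whole and add a small multiple of $R_j(I-P)$. The unknown term $\frac12Th_n$ could then cancel the perturbation, but only by being large itself, so we look at both operators. Third, $Ph_n$ need not vanish. It stays in a bounded subset of a finite dimensional space, however, where maximal functions are bounded, while the right side of \eqref{eq:big} grows.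

\subsection{Proof of Theorem~\ref{thm:char}}

\begin{proof}
Part (i) is Lemma~\ref{lem:ru} for $f_k=Jx_k$.

For (ii), keep $x,u,n_0,v$ as above and note that $v\ge0$. Fix $T\in\mathcal T$ and put $T_0=\frac12T$, $U=u(T_0)$, $V=v(T_0)$. By Proposition~\ref{prop:X}(c) it suffices to prove that $V\ge U$.

Let $\varepsilon>0$. Apply Proposition~\ref{prop:X}(d) to $u$ and to $v$, and let $F\ne\{0\}$ be a finite dimensional subspace containing the two subspaces obtained. Let $b_1,\dots,b_d$ be a basis of $F$ with $\|b_i\|=1$, and extend its coordinate functionals to $b_i^*\in E^*$ by the Hahn--Banach theorem. Then $Py=\sum_ib_i^*(y)b_i$ is a projection onto $F$ of norm at most $\tau=\sum_i\|b_i^*\|$. Put $\rho=\frac1{2(1+\tau)}$ and, for each $j$ with $m_{j-1}\ge n_0$,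
\[
T_j=T_0+\rho R_j(I-P).
\]
Then $\|T_j\|\le\frac12+\rho(1+\tau)=1$ and $T_j=T_0$ on $F$. Therefore $T_j\in\mathcal T$ and
\begin{equation}\label{eq:close}
\|u(T_j)-U\|_r\le\varepsilon,\qquad\|v(T_j)-V\|_r\le\varepsilon .
\end{equation}

We show that, off a small set, one of $D_j(T_0)$, $D_j(T_j)$ is large. All maxima over $n$ below are over $m_{j-1}<n\le m_j$. Let $g_j=\max_n|R_jPh_n|$. Since $|b_i^*(h_n)|\le K\|b_i^*\|$, we have $g_j\le K\sum_i\|b_i^*\||R_jb_i|$, so $\|g_j\|_r\le K\tau$. By Chebyshev's inequality the set $A_j=\{g_j>2^{j-1}\}$ has $\lambda(A_j)\le(K\tau2^{1-j})^r$. Off $A_j$, \eqref{eq:big} gives $\max_n|R_j(I-P)h_n|\ge2^j-g_j\ge2^{j-1}$. On the other hand, by \eqref{eq:D},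
\[
\rho|R_j(I-P)h_n|=|T_jh_n-T_0h_n|\le4\max\big(D_j(T_0),D_j(T_j)\big).
\]
So $\max(D_j(T_0),D_j(T_j))\ge\beta_j:=\rho2^{j-3}$ a.e.\ off $A_j$. Using \eqref{eq:D} at both operators, we obtain
\[
V\vee v(T_j)\ge\beta_j\wedge U\wedge u(T_j)\quad\text{a.e.\ off }A_j .
\]
Now $V\ge V\vee v(T_j)-|v(T_j)-V|$ and $\beta_j\wedge U\wedge u(T_j)\ge\beta_j\wedge U-|u(T_j)-U|$, while $U-\beta_j\wedge U=(U-\beta_j)^+$. On $A_j$ we have $(U-V)^+\le U$ because $U,V\ge0$. Altogether, a.e.\ on $[0,1]$,
\[
(U-V)^+\le U\mathbf 1_{A_j}+(U-\beta_j)^++|u(T_j)-U|+|v(T_j)-V| ,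
\]
and by \eqref{eq:close},
\[
\|(U-V)^+\|_r\le\|U\mathbf 1_{A_j}\|_r+\|(U-\beta_j)^+\|_r+2\varepsilon .
\]
The function $U\in L_r$ and the numbers $\rho,\tau$ do not depend on $j$, while $\lambda(A_j)\to0$ and $\beta_j\to\infty$. As $r<\infty$, the first two terms tend to $0$ when $j\to\infty$, so $\|(U-V)^+\|_r\le2\varepsilon$. Since $U$ and $V$ do not depend on $\varepsilon$, we conclude that $V\ge U$. This proves (ii).

For the equivalences, \eqref{eq:M} implies relatively uniform convergence by (i), and this implies that $(Jx_k)$ is uo-bibasic. Suppose that \eqref{eq:M} fails, and take $x$ from (ii) and any $u\ge0$ in $X$ with $u\ne0$. If $(Js_n)$ uo-converged to $Jx$, there would be $w_\gamma\downarrow0$ in $X$ with each $w_\gamma$ dominating $|Js_n-Jx|\wedge u$ for all large $n$. By (ii), $w_\gamma\ge u$ for every $\gamma$, so $0=\inf_\gamma w_\gamma\ge u$, a contradiction.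
\end{proof}

\section{The Hilbert matrix violates the maximal inequality}\label{sec:hilbert}

Let $E$ and $r$ be as in Theorem~\ref{thm:range}(a), and let $(e_k)$ be the unit basis of $E$. By Theorem~\ref{thm:char} we must show that $(Jx_k)$ fails \eqref{eq:M} for every basic sequence $(x_k)$ in $E$. We do this first for $(e_k)$ and then transfer the result by a gliding hump.

\subsection{The unit basis}

By \eqref{eq:norm} we need a contraction $A$ for which the partial sums $\sum_{k\le n}c\,Ae_k$ are large at most points of $[0,1]$, although the full vector $\sum_{k\le N}c\,e_k$ has norm $1$. The maximal function allows the stopping index $n$ to depend on the point. So we look for a matrix whose norm is small because of cancellation in each row, and we stop each row before the cancellation starts. Consider the entries $1/(i-k)$ for $i\ne k$ and $0$ for $i=k$. For $N=5$ the matrix is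
\[
\begin{pmatrix}
0&-1&-\frac12&-\frac13&-\frac14\\[2pt]
1&0&-1&-\frac12&-\frac13\\[2pt]
\frac12&1&0&-1&-\frac12\\[2pt]
\frac13&\frac12&1&0&-1\\[2pt]
\frac14&\frac13&\frac12&1&0
\end{pmatrix}.
\]
The partial sums of the middle row are $\frac12,\frac32,\frac32,\frac12,0$: they rise up to the diagonal and then return to $0$. In general, row $i$ stopped at $n=i-1$ gives the harmonic sum $\sum_{l<i}\frac1l\ge\int_1^i\frac{dt}t=\log i$, whereas the operator norm is bounded independently of $N$.

Precisely, for finitely supported $a=(a_k)_{k\in\mathbb Z}$ let $(Ha)_i=\sum_{k\ne i}\frac{a_k}{i-k}$. For $1<q<\infty$ there is a constant $\kappa_q<\infty$ with $\|Ha\|_q\le\kappa_q\|a\|_q$ (M.~Riesz \cite{Riesz}). The case $q=2$, the only one needed for Theorem~\ref{thm:answer}, is short. Let $\psi(\theta)=\mathrm i(\pi-\theta)$ on $(0,2\pi)$. Integration by parts gives $\frac1{2\pi}\int_0^{2\pi}\psi(\theta)e^{-\mathrm il\theta}d\theta=\frac1l$ for $l\ne0$, and the integral is $0$ for $l=0$. So $Ha$ is the sequence of Fourier coefficients of $\psi(\theta)\sum_ka_ke^{\mathrm ik\theta}$.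 Since $|\psi|\le\pi$, Parseval's identity gives $\|Ha\|_2\le\pi\|a\|_2$.

\begin{lemma}\label{lem:hilbert}
There is $\kappa<\infty$ such that for each $N\ge2$ there are $A\in\mathcal T$ and $0<c\le1$ with
\[
\Big\|\sum_{k\le N}c\,e_k\Big\|=1,\qquad\Big\|\max_{n\le N}\Big|\sum_{k\le n}c\,Ae_k\Big|\Big\|_r\ge\frac1{2\kappa}\log\frac N2 .
\]
\end{lemma}

\begin{proof}
If $E=\ell_p$, let $q=p$ and $c=N^{-1/p}$. If $E=c_0$, let $q=\max(r,2)$ and $c=1$. In both cases $1<q<\infty$, $r\le q$, and the first identity holds. Let $\kappa=\kappa_q$ and $\Delta_i=[\frac{i-1}N,\frac iN)$ for $1\le i\le N$. For $a\in E$ let $a^N$ be the sequence on $\mathbb Z$ that equals $a_k$ for $1\le k\le N$ and $0$ elsewhere, and put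
\[
Aa=\frac1{\kappa c}\sum_{i\le N}(Ha^N)_i\mathbf 1_{\Delta_i}.
\]
Since $r\le q$ and $\lambda$ is a probability measure,
\[
\|Aa\|_r\le\|Aa\|_q=\frac{N^{-1/q}}{\kappa c}\Big(\sum_{i\le N}|(Ha^N)_i|^q\Big)^{1/q}\le\frac{N^{-1/q}}c\|a^N\|_q .
\]
For $E=\ell_p$ the last term is $\|a^N\|_p\le\|a\|_p$. For $E=c_0$ it is $N^{-1/q}\|a^N\|_q\le\|a\|_\infty$. So $A\in\mathcal T$. For $2\le i\le N$, on $\Delta_i$,
\[
\sum_{k\le i-1}c\,Ae_k=\frac1\kappa\sum_{k=1}^{i-1}\frac1{i-k}\ge\frac{\log i}\kappa .
\]
The maximum is therefore at least $\frac1\kappa\log\frac N2$ on $\bigcup_{i>N/2}\Delta_i$, a set of measure at least $\frac12$, and $2^{-1/r}\ge\frac12$.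
\end{proof}

The restrictions on $p$ and $r$ enter here only. The bound $r\le p$ is used in $\|Aa\|_r\le\|Aa\|_q$. For $p=1$ the operator $H$ is not bounded, since it maps a unit vector to a translate of $(1/i)_{i\ne0}\notin\ell_1$. For $c_0$ and $r=\infty$ we would need $q=\infty$, and $H$ maps the indicator of $\{1,\dots,N\}$ to a sequence with entry $\sum_{l\le N}\frac1l$ at $i=N+1$. Parts (b) and (c) of Theorem~\ref{thm:range} show that no other matrix can do better in these cases.

\subsection{Proof of Theorem~\ref{thm:range}(a) and Theorem~\ref{thm:answer}}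

\begin{proof}
Let $(x_k)$ be basic in $E$ and suppose that $(Jx_k)$ satisfies \eqref{eq:M} with constant $C$. A \emph{block sequence} of $(x_k)$ consists of nonzero vectors $z_j\in\operatorname{span}\{x_k:l_{j-1}<k\le l_j\}$ with $0=l_0<l_1<\cdots$. The partial sums of $\sum_ja_jz_j$ occur among the partial sums of the same vector expanded in $(x_k)$, so $(Jz_j)$ satisfies \eqref{eq:M} with the same $C$. We choose blocks that are almost disjointly supported in the unit basis, so that a bounded operator $Q$ carries them close to $(e_j)$.

Let $N_1=1$. Suppose that $l_{j-1}$ and $N_j$ are chosen, and put $l_j=l_{j-1}+N_j+1$. The $N_j+1$ vectors $x_k$, $l_{j-1}<k\le l_j$, are linearly independent, and their restrictions to the first $N_j$ coordinates are linearly dependent. So there is $z_j$ in their span with $\|z_j\|=1$ whose first $N_j$ coordinates vanish. Choose $N_{j+1}>N_j$ such that $z_j=y_j+r_j$, where $y_j$ is the restriction of $z_j$ to the interval $(N_j,N_{j+1}]$ and $\|r_j\|\le2^{-j-3}$. Then $\frac12\le\|y_j\|\le1$ and $\sum_j\|r_j\|\le\frac18$.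

Take a norming functional for $y_j$ in the span of $e_i$, $N_j<i\le N_{j+1}$, divide it by $\|y_j\|$, and compose it with the restriction to these coordinates. This gives $y_j^*\in E^*$ with $y_j^*(y_j)=1$, $y_j^*(y_i)=0$ for $i\ne j$, and $|y_j^*(a)|\le2\|a\mathbf 1_{(N_j,N_{j+1}]}\|$ for $a\in E$. As the intervals are disjoint, $Qa=(y_j^*(a))_j$ defines an operator $Q:E\to E$ with $\|Q\|\le2$; for $E=c_0$ note that $\|a\mathbf 1_{(N_j,N_{j+1}]}\|_\infty\to0$. We have $Qz_j=e_j+Qr_j$.

Let $N\ge2$, take $A$ and $c$ from Lemma~\ref{lem:hilbert}, and put $T=\frac12AQ\in\mathcal T$. For $n\le N$,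
\[
\sum_{j\le n}c\,Tz_j=\frac12\sum_{j\le n}c\,Ae_j+\sum_{j\le n}c\,Tr_j ,
\]
and the last sum is dominated, for all $n\le N$ at once, by $\sum_{j\le N}|Tr_j|$, which has norm at most $\frac18$. The $y_j$ are disjointly supported with $\|y_j\|\le1$, so $\|\sum_{j\le N}c\,y_j\|\le\|\sum_{j\le N}c\,e_j\|=1$. Evaluating at the coordinate $T$ and using \eqref{eq:M},
\[
\frac1{4\kappa}\log\frac N2-\frac18\le\Big\|\bigvee_{n\le N}\Big|\sum_{j\le n}c\,Jz_j\Big|\Big\|\le C\Big\|\sum_{j\le N}c\,z_j\Big\|\le C\Big(1+\frac18\Big).
\]
This is false for large $N$. So \eqref{eq:M} fails for $(Jx_k)$, and $(Jx_k)$ is not uo-bibasic by Theorem~\ref{thm:char}. By Proposition~\ref{prop:X}(a), every basic sequence in $J(E)$ has this form. The remaining assertions ($r$-convexity, separability, isometry, closedness) are Proposition~\ref{prop:X}(a),(b).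
\end{proof}

\section{Convexity that forces the maximal inequality}\label{sec:positive}

By Lemma~\ref{lem:ru}, it is enough to prove \eqref{eq:M} in each case. Let $Z$ be the Banach lattice and $M$ its convexity constant.

\begin{proof}[Proof of Theorem~\ref{thm:range}(c)]
Let $(f_k)$ be basic with basis constant $K$, and let $s_n=\sum_{k\le n}a_kf_k$. Then $\|\bigvee_{n\le m}|s_n|\|\le M\max_{n\le m}\|s_n\|\le MK\|s_m\|$.
\end{proof}

For finite $r$, applying \eqref{eq:upper} directly to $s_1,\dots,s_m$ loses a factor $m^{1/r}$. The remedy, a discrete Christ--Kiselev argument, is to write every partial sum as a sum of pieces, one from each dyadic level, where the levels halve the $\ell_p$ mass $\sum|a_k|^p$ rather than the number of terms. Level $l$ has $2^l$ pieces of norm of order $2^{-l/p}$, so \eqref{eq:upper} bounds their supremum by $2^{l/r-l/p}$, which is summable exactly when $p<r$. A coefficient may carry mass across a dyadic point, so we first interpolate the partial sums by a continuous path.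

\begin{proof}[Proof of Theorem~\ref{thm:range}(b)]
A sequence $(f_k)$ in $Z$ is equivalent to the unit basis of $\ell_p$ if $f_k=Se_k$ for an isomorphic embedding $S:\ell_p\to Z$. Since $\|a\|_p\le\|S^{-1}\|\,\|\sum_ka_kf_k\|$, it suffices to find $C_0$ with
\[
\Big\|\bigvee_{n\le m}\Big|\sum_{k\le n}a_kf_k\Big|\Big\|\le C_0\|a\|_p\qquad\text{for }a=(a_1,\dots,a_m,0,\dots).
\]

If $p=1$, the supremum is at most $\sum_k|a_k||f_k|$, so $C_0=\|S\|$ works in any Banach lattice.

Let $p<r$ and $\|a\|_p=1$. Put $t_n=\sum_{k\le n}|a_k|^p$ and $\Delta_k=[t_{k-1},t_k)$ with $t_0=0$. These intervals partition $[0,1)$ and $\lambda(\Delta_k)=|a_k|^p$. Define $\xi:[0,1]\to\ell_p$ by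
\[
\xi(t)=\sum_{a_k\ne0}\frac{\lambda(\Delta_k\cap[0,t))}{\lambda(\Delta_k)}\,a_ke_k .
\]
Then $\xi(0)=0$ and $\xi(t_n)=\sum_{k\le n}a_ke_k$. For $s<t$, since $\eta^p\le\eta$ for $0\le\eta\le1$,
\begin{equation}\label{eq:holder}
\|\xi(t)-\xi(s)\|_p^p=\sum_{a_k\ne0}\Big(\frac{\lambda(\Delta_k\cap[s,t))}{\lambda(\Delta_k)}\Big)^p\lambda(\Delta_k)\le\sum_k\lambda(\Delta_k\cap[s,t))=t-s .
\end{equation}
For $l\ge0$ let
\[
d_l=\bigvee_{0\le i<2^l}\big|S\xi((i+1)2^{-l})-S\xi(i2^{-l})\big| .
\]
By \eqref{eq:upper} and \eqref{eq:holder}, with $1/r=0$ if $r=\infty$,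
\[
\|d_l\|\le M\,2^{l/r}\,\|S\|\,2^{-l/p}=M\|S\|2^{-l\delta},\qquad\delta=\frac1p-\frac1r>0 .
\]
So $d=\sum_{l\ge0}d_l$ converges and $\|d\|\le M\|S\|/(1-2^{-\delta})$.

We claim that $|S\xi(t)|\le d$ for all $t\in[0,1]$. For $t=1$ we have $|S\xi(1)|=d_0$. For $t<1$ let $t^{(l)}=2^{-l}\lfloor2^lt\rfloor$, so that $t^{(0)}=0$ and $t^{(l)}\to t$. Each $t^{(l)}$ is a multiple of $2^{-l}$, and $t^{(l)}-t^{(l-1)}$ is $0$ or $2^{-l}$. Hence $|S\xi(t^{(l)})-S\xi(t^{(l-1)})|\le d_l$, and summing gives $|S\xi(t^{(l)})|\le d$. Let $l\to\infty$, using \eqref{eq:holder}. Taking $t=t_n$ for $n\le m$, we see that $C_0=M\|S\|/(1-2^{-\delta})$ works.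
\end{proof}

\begin{remark}
At the endpoint $p=r$ each level contributes up to $M\|S\|$. For $a_1=\dots=a_N=N^{-1/p}$ with $N=2^L$, the points $t_n=n/N$ need only the levels $l\le L$, and the argument gives the bound $(1+\log_2N)M\|S\|$. For $1<p=r$, Lemma~\ref{lem:hilbert} shows that this logarithm is attained, up to a constant, by $S=J$ in $X_p(\ell_p)$.
\end{remark}

\begin{example}
Let $2<r<\infty$. By Khintchine's inequality, the Rademacher functions $(\rho_k)$ in $L_r$ are equivalent to the unit basis of $\ell_2$. Theorem~\ref{thm:range}(b) and Example~\ref{ex:ae} then give that $\sum_ka_k\rho_k$ converges a.e.\ for every $a\in\ell_2$.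
\end{example}

\begin{proof}[Proof of Corollary~\ref{cor:range}]
If $p<r$ or $p=1$, apply Theorem~\ref{thm:range}(b) to the image of the unit basis under an isomorphism from $\ell_p$ onto the subspace. If $p>1$ and $r\le p$, the subspace $J(\ell_p)$ of $X_r(\ell_p)$ is a counterexample by part (a). For $c_0$, part (a) gives the counterexample $J(c_0)\subset X_r(c_0)$ when $r<\infty$, and part (c) applies to the image of the unit basis when $r=\infty$. The last assertion is the case $p=1$ of part (b), with $r=1$.
\end{proof}

\begin{thebibliography}{9}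

\bibitem{Riesz}
M.~Riesz, \emph{Sur les fonctions conjugu\'ees}, Math. Z. 27 (1928).

\bibitem{TT}
M.~A.~Taylor, V.~G.~Troitsky, \emph{Bibasic sequences in Banach lattices}, arXiv:1907.07589 (2019).

\end{thebibliography}
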